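\title{A local limit theorem for the circumference of sparse random graphs}

\begin{abstract}
Fix $c\ge 20$ and let $L$ be the length of a longest cycle in the binomial random graph $G(n,c/n)$. It is known that $L$ satisfies a central limit theorem with variance asymptotic to $\sigma^2n$. We prove the local version: $\sqrt n\,\mathbb P(L=k)$ is approximated by the corresponding Gaussian density, uniformly over all integers $k$. The proof locates linearly many small subgraphs, each carrying an independent random bit that changes by one the length of every cycle through it, and shows by a rotation argument that, outside an event of polynomially small probability, every longest cycle passes through all of them. Thus $L$ has a binomial summand with linearly many trials, which makes its law smooth. We also obtain approximation in $\ell^1$, equidistribution of $L$ in residue classes with error $O(n^{-1/2})$, and a rate in terms of the rate in the central limit theorem.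
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

The binomial random graph $G(n,p)$ has vertex set $V=[n]=\{1,\dots,n\}$, and each of the $\binom n2$ pairs of vertices is an edge independently with probability $p$. The \emph{circumference} $L(G)$ of a graph $G$ is the length of its longest cycle, with $L(G)=0$ if $G$ is a forest. Throughout the paper $c\ge20$ is a constant,
\[
p=\frac cn,\qquad G=G(n,p),\qquad L=L(G),\qquad \mu=\mu(n)=\mathbb E[L].
\]
At this density the expected number of isolated vertices is $n(1-p)^{n-1}\sim e^{-c}n$, so $n-\mu$ is at least linear in $n$; on the other hand $L\ge0.51n$ with high probability (Proposition~\ref{prop:through}). The fluctuations of $L$ are described by the following known result, which we take as given. Apart from textbook inequalities it is the only outside input. Let $\Phi$ be the standard normal distribution function.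

\begin{theorem}[Central limit theorem, assumed]\label{thm:clt}
For $c\ge20$ the limit $\sigma=\sigma(c)=\lim_{n\to\infty}(\operatorname{Var}(L)/n)^{1/2}$ exists and satisfies $0<\sigma<\infty$, and $\mathbb P\big(L\le \mu+x\sigma\sqrt n\big)\to\Phi(x)$ for every $x\in\mathbb R$.
\end{theorem}

The question that we answer comes from the paper of Anastos, Erde, Kang and Pfenninger~\cite{AEKP}: does $L$ satisfy a \emph{local} limit theorem? That is, given a compact interval $K\subseteq\mathbb R$ and $\delta>0$, is there an $n_0$ such that for all $n\ge n_0$ and all $k\in\mathbb N$ with $(k-\mu)/\sqrt n\in K$,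
\begin{equation}\label{eq:llt}
(1-\delta)\,\frac{e^{-(k-\mu)^2/(2\sigma^2n)}}{\sqrt{2\pi n}\,\sigma}\;\le\;\mathbb P(L=k)\;\le\;(1+\delta)\,\frac{e^{-(k-\mu)^2/(2\sigma^2n)}}{\sqrt{2\pi n}\,\sigma}\;?
\end{equation}
The answer is yes. Write $\varphi_\sigma(u)=\frac1{\sqrt{2\pi}\,\sigma}e^{-u^2/(2\sigma^2)}$.

\begin{theorem}\label{thm:main}
For every constant $c\ge20$,
\[
\sup_{k\in\mathbb Z}\Big|\sqrt n\,\mathbb P(L=k)-\varphi_\sigma\Big(\frac{k-\mu}{\sqrt n}\Big)\Big|\longrightarrow0\qquad(n\to\infty).
\]
\end{theorem}

On a nonempty compact interval $K$ the function $\varphi_\sigma$ is bounded below by a positive constant, so Theorem~\ref{thm:main} gives $\sqrt n\,\mathbb P(L=k)/\varphi_\sigma((k-\mu)/\sqrt n)\to1$ uniformly over the $k$ with $(k-\mu)/\sqrt n\in K$. This is \eqref{eq:llt}. The same proof yields more.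

\begin{theorem}\label{thm:more}
Let $c\ge20$ be a constant.
\begin{itemize}
\item[(a)] $\sum_{k\in\mathbb Z}\big|\mathbb P(L=k)-\frac1{\sqrt n}\varphi_\sigma\big(\frac{k-\mu}{\sqrt n}\big)\big|\to0$.
\item[(b)] $\sum_{k\in\mathbb Z}\big|\mathbb P(L=k)-\mathbb P(L=k+1)\big|=\Theta(n^{-1/2})$.
\item[(c)] There is $C=C(c)$ such that $\big|\mathbb P(L\equiv r \bmod m)-\frac1m\big|\le Cn^{-1/2}$ for all $m\ge1$, all $r$ and all $n$.
\item[(d)] If $\rho_n=\sup_{x}\big|\mathbb P(L\le x)-\Phi\big(\frac{x-\mu}{\sigma\sqrt n}\big)\big|$, then the supremum in Theorem~\ref{thm:main} is $O(\rho_n^{1/3})$.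
\end{itemize}
\end{theorem}

A central limit theorem determines the mass of $L$ in windows of width $\varepsilon\sqrt n$ and says nothing about how the mass is shared among the integers in a window. The variable $2\operatorname{Bin}(n,1/2)$ is asymptotically normal and never odd. Closer to our setting, the circumference of a random bipartite graph is always even, so no statement of the form \eqref{eq:llt} can hold for it. Nothing in $G(n,c/n)$ imposes such an arithmetic constraint, and one would guess that \eqref{eq:llt} holds; a proof has to exhibit a mechanism that changes $L$ by exactly one. It must also be quantitative: the probabilities in \eqref{eq:llt} have order $n^{-1/2}$, so every structural property of $G$ that we use has to fail with probability $o(n^{-1/2})$.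

\subsection{The mechanism in the smallest case}\label{sec:idea}

Call three vertices $q,q',z$ a \emph{switch} if $z$ has no neighbor outside $\{q,q'\}$, each of $q,q'$ has exactly one neighbor outside the triple, and exactly two of the pairs $qq',zq,zq'$ are edges (the middle part of Figure~\ref{fig:gadget}). The three possibilities have the same number of edges. So if we are told everything about $G$ except which pair is missing, the missing pair is uniformly distributed. A cycle through $q$ and $q'$ contains $z$ if $qq'$ is missing and avoids $z$ otherwise. Each switch on a cycle therefore contributes a bit of mean $1/3$ to the length of the cycle.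

\begin{example}\label{ex:one}
Suppose that the graph has only one cycle, and that it passes through $M$ disjoint switches with independent uniform missing pairs. Then $L=L_0+X$ with $L_0$ constant and $X\sim\operatorname{Bin}(M,1/3)$. Put $b(j)=\mathbb P(X=j)=\binom Mj(1/3)^j(2/3)^{M-j}$. Since $(M-j)\binom Mj=(j+1)\binom M{j+1}$,
\begin{equation}\label{eq:binom}
(M-j)\,b(j)=2(j+1)\,b(j+1)\qquad\text{for all }j\in\mathbb Z,
\end{equation}
both sides being $0$ for $j\notin[0,M-1]$. For $j=M/3+O(\sqrt M)$ the two coefficients are $2M/3+O(\sqrt M)$, so $b(j+1)/b(j)=1+O(M^{-1/2})$: neighboring values of $L$ are almost equally likely. If instead the switches lie on one cycle and the graph has a second cycle, disjoint from the first and longer by more than $M$, then $L$ is constant. The bits matter only if the longest cycles pass through the switches.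
\end{example}

The content of the paper is that $G(n,c/n)$ behaves like the first graph of Example~\ref{ex:one}, with $M$ linear in $n$ and a random shift $L_0$.

\begin{proposition}[A binomial summand]\label{prop:hidden}
There is $\kappa=\kappa(c)>0$ such that for all large $n$ there are a random element $\mathcal F$ and integer random variables $L_0,M,X$, all functions of $G$, with $L_0$ and $M$ functions of $\mathcal F$, such that
\begin{itemize}
\item[(i)] given $\mathcal F$, the variable $X$ has law $\operatorname{Bin}(M,1/3)$;
\item[(ii)] $\mathbb P(L\ne L_0+X)=O(n^{-12})$;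
\item[(iii)] $\mathbb P(M<\kappa n)=O(n^{-1})$.
\end{itemize}
\end{proposition}

Section~\ref{sec:smooth} derives Theorems~\ref{thm:main} and~\ref{thm:more} from Proposition~\ref{prop:hidden} and Theorem~\ref{thm:clt}. The rest of the paper proves Proposition~\ref{prop:hidden}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,v/.style={circle,fill,inner sep=1.4pt},o/.style={circle,draw,fill=white,inner sep=1.8pt}]
\foreach \y/\typ in {0/1,-1.6/2,-3.2/3}{
  \node at (-1.3,\y) {type \typ};
  \draw (0,\y)--(1,\y) (3,\y)--(4,\y) (6,\y)--(7,\y) (9,\y)--(10,\y);
  \draw[dotted,thick] (1,\y)--(3,\y) (7,\y)--(9,\y);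
  \foreach \x/\lab in {1/{g_1},3/{g_\ell},4/{q},6/{q'},7/{g'_\ell},9/{g'_1}}
    \node[v,label=below:{$\lab$}] at (\x,\y) {};
  \node[v,label=right:{$z$}] at (5,{\y+0.6}) {};
  \node[o,label=below:{$a$}] at (0,\y) {};
  \node[o,label=below:{$b$}] at (10,\y) {};
}
\draw[thick] (4,0)--(5,0.6)--(6,0);
\draw[thick] (4,-1.6)--(6,-1.6)--(5,-1.0);
\draw[thick] (6,-3.2)--(4,-3.2)--(5,-2.6);
\end{tikzpicture}
\caption{The three types of gadget. Two of the three pairs inside $\{q,q',z\}$ are edges, and two paths of $\ell$ vertices of degree $2$ lead to the attachments $a$ and $b$, the only vertices shown that have further neighbors. All types have the same number of edges; the path from $a$ to $b$ has $2\ell+3$ inner vertices in type 1 and $2\ell+2$ in types 2 and 3.}\label{fig:gadget}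
\end{figure}

Why should a longest cycle $C$ pass through a given switch? We make the switch expensive to miss, by considering only switches joined by two long paths of vertices of degree $2$ to vertices $a$ and $b$ of larger degree. These are the \emph{gadgets} of Figure~\ref{fig:gadget}; the length $\ell$ of the arms is a large constant, so there are still linearly many of them. Suppose that $C$ misses a gadget but contains $a$ and $b$. Orient $C$ and let $a^+,b^+$ be the successors of $a,b$. Go along $C$ from $a^+$ to $b$, through the gadget to $a$, and backwards along $C$ from $a$ to $b^+$. This path contains all of $C$ and at least $2\ell+2$ further vertices. If $a^+b^+$ were an edge, it would close a cycle longer than $C$. There is no reason for this particular pair to be an edge, but rotating the path at both ends, and sacrificing at most $\ell$ vertices at each end, produces $0.11n^2$ pairs of vertices joined by paths with more than $L$ vertices. None of these pairs is an edge, and a counting argument shows that this is very unlikely.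

Three points need care. The set of gadgets that we use must not change when their types are resampled (Section~\ref{sec:gadgets}). Rotation needs small sets to expand, which fails in a graph with vertices of degree at most $2$, so an exceptional set has to be removed, again without looking at the types (Section~\ref{sec:B}). Finally, the $0.11n^2$ pairs depend on the graph whose edges must avoid them (Section~\ref{sec:through}).

\subsection{Conventions}
For $S\subseteq V$, $N_G(S)$ is the set of vertices with a neighbor in $S$ (it may meet $S$), and $N_G[S]=S\cup N_G(S)$. For a path or cycle $P$, $|P|$ is its number of vertices. The distance between two edges, or between a vertex and an edge, is the least distance between their (end)points. Logarithms are natural. Statements are made for $n\ge n_0(c)$, and constants in $O,\Omega,\Theta$ depend only on $c$.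

\section{From the binomial summand to the local limit}\label{sec:smooth}

We first transfer the smoothness \eqref{eq:binom} of the binomial law to $L$. A bound $O(n^{-1/2})$ on the total variation of $k\mapsto\mathbb P(L=k)$ has the same order as the probabilities themselves and is too weak for Theorem~\ref{thm:main}. What helps is a version localized to a window, which gains the square root of the mass of the window.

\begin{lemma}\label{lem:smooth}
There is $C=C(c)$ such that for all integers $k_1\le k_2$,
\begin{equation}\label{eq:smooth}
\sum_{k_1\le k<k_2}\big|\mathbb P(L=k)-\mathbb P(L=k+1)\big|\le Cn^{-1/2}\,\mathbb P(k_1\le L\le k_2)^{1/2}+Cn^{-1}.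
\end{equation}
\end{lemma}

\begin{proof}
Let $L'=L_0+X$ with the notation of Proposition~\ref{prop:hidden}. Condition on $\mathcal F$ with $M\ge1$ and let $b$ be the law of $\operatorname{Bin}(M,1/3)$. Adding and subtracting the two sides of \eqref{eq:binom},
\[
\tfrac{2M}3\big(b(j)-b(j+1)\big)=\big(j-\tfrac M3\big)b(j)+2\big(j+1-\tfrac M3\big)b(j+1).
\]
With $j=k-L_0$ this gives
\[
\big|\mathbb P(L'=k\mid\mathcal F)-\mathbb P(L'=k+1\mid\mathcal F)\big|\le\frac3{2}\,\mathbb E\Big[\frac{|X-M/3|}{M}\big(\mathbf 1_{L'=k}+2\cdot\mathbf 1_{L'=k+1}\big)\,\Big|\,\mathcal F\Big].
\]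
Let $\beta_k=\mathbb P(L'=k,\,M\ge\kappa n)$. Average over $\mathcal F$ on the event $M\ge\kappa n$ and sum over $k_1\le k<k_2$; the indicators sum to at most $3\cdot\mathbf 1_{k_1\le L'\le k_2}$. Since $\mathbb E[(X-M/3)^2\mid\mathcal F]=2M/9$, the Cauchy--Schwarz inequality gives
\[
\sum_{k_1\le k<k_2}|\beta_k-\beta_{k+1}|\le\frac92\Big(\frac2{9\kappa n}\Big)^{1/2}\mathbb P(k_1\le L'\le k_2)^{1/2}.
\]
Here $\mathbb P(k_1\le L'\le k_2)^{1/2}\le\mathbb P(k_1\le L\le k_2)^{1/2}+\mathbb P(L\ne L')^{1/2}$, and the last term is $O(n^{-6})$. Moreover $\sum_k|\mathbb P(L=k)-\beta_k|\le2\,\mathbb P(L\ne L')+\mathbb P(M<\kappa n)=O(n^{-1})$, and replacing $\beta_k$ by $\mathbb P(L=k)$ costs at most twice this amount.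
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\rho_n$ be as in Theorem~\ref{thm:more}(d). P\'olya's theorem states that if distribution functions converge pointwise to a continuous distribution function, then they converge uniformly; with Theorem~\ref{thm:clt} it gives $\rho_n\to0$. Let $n^{-1/2}\le\varepsilon\le1$, $r=\lceil\varepsilon\sqrt n\rceil$, $k\in\mathbb Z$ and $u=(k-\mu)/\sqrt n$. We compare $\mathbb P(L=k)$ with the average of $\mathbb P(L=j)$ over the window $k\le j\le k+r-1$. As $L$ is an integer,
\[
\mathbb P(k\le L\le k+r-1)=\mathbb P(L\le k+r-1)-\mathbb P(L\le k-1)=\int_{u-1/\sqrt n}^{u+(r-1)/\sqrt n}\varphi_\sigma(t)\,dt+O(\rho_n).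
\]
The interval of integration has length $r/\sqrt n\le2\varepsilon$ and lies within distance $2\varepsilon$ of $u$, and $\varphi_\sigma$ is bounded and Lipschitz. So the window has mass $O(\varepsilon+\rho_n)$, and dividing by $r\ge\varepsilon\sqrt n$,
\[
\frac1r\,\mathbb P(k\le L\le k+r-1)=n^{-1/2}\big(\varphi_\sigma(u)+O(\varepsilon)+O(\rho_n/\varepsilon)\big).
\]
By \eqref{eq:smooth} with $k_1=k$ and $k_2=k+r-1$, every $\mathbb P(L=j)$ in the window, and hence their average, differs from $\mathbb P(L=k)$ by $O\big(n^{-1/2}\sqrt{\varepsilon+\rho_n}+n^{-1}\big)$. Therefore, with $C'=C'(c)$ and uniformly in $k\in\mathbb Z$,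
\begin{equation}\label{eq:rate}
\big|\sqrt n\,\mathbb P(L=k)-\varphi_\sigma(u)\big|\le C'\Big(\sqrt{\varepsilon+\rho_n}+\varepsilon+\frac{\rho_n}\varepsilon+n^{-1/2}\Big).
\end{equation}
Let $n\to\infty$ with $\varepsilon$ fixed, and then $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) Fix $\lambda\ge1$. There are at most $2\lambda\sqrt n+1$ integers $k$ with $|k-\mu|\le\lambda\sqrt n$, and by Theorem~\ref{thm:main} each contributes $o(n^{-1/2})$ uniformly, so they contribute $o(1)$ in total. For the other $k$, Theorem~\ref{thm:clt} gives $\mathbb P(|L-\mu|>\lambda\sqrt n)\to2(1-\Phi(\lambda/\sigma))$, and monotonicity of $\varphi_\sigma$ on each half-line gives $\sum n^{-1/2}\varphi_\sigma((k-\mu)/\sqrt n)\le2\int_{\lambda-1/\sqrt n}^\infty\varphi_\sigma$. So the upper limit of the whole sum is at most $4(1-\Phi(\lambda/\sigma))$; let $\lambda\to\infty$.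

(b) The upper bound is \eqref{eq:smooth} with $k_1=-1$, $k_2=n+1$. For the lower bound let $k_0$ be an integer nearest to $\mu$. The terms with $k<k_0$ sum to at least $\mathbb P(L=k_0)$, and so do the terms with $k\ge k_0$, because $\mathbb P(L=k)=0$ outside $[0,n]$. By Theorem~\ref{thm:main}, $\mathbb P(L=k_0)\sim\varphi_\sigma(0)n^{-1/2}$.

(c) For $0\le j<m$,
\[
\big|\mathbb P(L\equiv r)-\mathbb P(L\equiv r+j)\big|\le\sum_{k\equiv r}\ \sum_{0\le i<j}\big|\mathbb P(L=k+i)-\mathbb P(L=k+i+1)\big|,
\]
and the integers $k+i$ that occur are distinct, so the right side is $O(n^{-1/2})$ by (b), with a constant that does not depend on $m$. The $m$ class probabilities have average $1/m$. Finitely many small $n$ are absorbed in $C$, as the left side in (c) is at most $1$.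

(d) The distribution function of $L$ jumps by $\mathbb P(L=k_0)=\Omega(n^{-1/2})$ at $k_0$ while $\Phi$ is continuous, so $\rho_n\ge\frac12\mathbb P(L=k_0)=\Omega(n^{-1/2})$. Hence $\varepsilon=\rho_n^{2/3}$ lies in $[n^{-1/2},1]$ for large $n$. In \eqref{eq:rate} the four terms are then $O(\rho_n^{1/3})$, $\rho_n^{2/3}$, $\rho_n^{1/3}$ and $O(\rho_n)$.
\end{proof}

\section{Four typical properties}\label{sec:typical}

Most of the proof of Proposition~\ref{prop:hidden} is deterministic and rests on the following properties. Property (P1) is expansion of sets of moderate linear size; (P2) takes over for larger sets.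
\begin{itemize}
\item[(P1)] No $S\subseteq V$ has $n/80\le|S|\le n/8$ and $|N_G[S]|\le4.1|S|$.
\item[(P2)] For $(\alpha,\beta)\in\{(0.11,0.45),(0.23,0.23)\}$, any disjoint $S,S'\subseteq V$ with $|S|\ge\alpha n$ and $|S'|\ge\beta n$ have more than $\log^2n$ edges between them.
\item[(P3)] The maximum degree of $G$ is at most $\log n$, and $e(G)\ge0.495cn$.
\end{itemize}
We use $\binom ny\le(en/y)^y$, where $y\mapsto(en/y)^y$ increases on $(0,n]$, and the Chernoff bounds for a binomial variable $Z$ of mean at most (for the first) or equal to (for the second) $\lambda$:
\begin{equation}\label{eq:chernoff}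
\mathbb P(Z\ge t)\le(e\lambda/t)^t\quad(t>0),\qquad\mathbb P(Z\le(1-\varepsilon)\lambda)\le e^{-\varepsilon^2\lambda/2}\quad(0<\varepsilon<1).
\end{equation}

\begin{lemma}\label{lem:typical}
Properties \textup{(P1)--(P3)} hold with probability $1-O(n^{-12})$.
\end{lemma}

\begin{proof}
(P1) Let $S$ violate (P1), with $|S|=s=xn$, and let $S'=N_G[S]\setminus S$, of size $s'\le3.1s$. There is no edge from $S$ to the $n-s-s'\ge(1-4.1x)n$ other vertices. The expected number of such pairs $(S,S')$ with given sizes is at most
\[
\binom ns\binom n{s'}(1-p)^{s(n-s-s')}\le e^{s\phi(x)},\qquad\phi(x)=4.1+4.1\log(1/x)-3.1\log3.1-c(1-4.1x).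
\]
Since $1-4.1x>0$ on $[1/80,1/8]$, the worst case is $c=20$. Then $\phi(1/80)<4.1+17.967-3.507-18.975<-0.41$ and $\phi(1/8)<4.1+8.526-3.507-9.75<-0.63$. As $\phi$ is convex, $\phi\le-0.4$ on the interval. Summing over at most $n^2$ pairs $(s,s')$ with $s\ge n/80$ gives $e^{-\Omega(n)}$.

(P2) Passing to subsets, it suffices to consider $|S|=\lceil\alpha n\rceil$, $|S'|=\lceil\beta n\rceil$. There are $e^{(\psi+o(1))n}$ such pairs, where $\psi=-\alpha\log\alpha-\beta\log\beta-(1-\alpha-\beta)\log(1-\alpha-\beta)$. A given pair has at most $\log^2n$ edges between its parts with probability at most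
\[
\sum_{j\le\log^2n}n^{2j}(1-p)^{\alpha\beta n^2-j}=e^{-c\alpha\beta n+O(\log^3n)}.
\]
For $(0.11,0.45)$ we have $\psi<0.243+0.360+0.362<0.99=20\alpha\beta$, and for $(0.23,0.23)$ we have $\psi<0.677+0.333<1.058=20\alpha\beta$. So (P2) fails with probability $e^{-\Omega(n)}$.

(P3) Since $\mathbb E\,e(G)=c(n-1)/2$, the second bound in \eqref{eq:chernoff} gives $e(G)\ge0.495cn$ with probability $1-e^{-\Omega(n)}$. By the first, some degree exceeds $\log n$ with probability at most $n(ec/\log n)^{\log n}=n^{1-\log(\log n/(ec))}=O(n^{-12})$.
\end{proof}

The fourth property goes in the opposite direction: very small linear sets have small neighborhoods. It fixes the arm length $\ell$ of the gadgets.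

\begin{lemma}\label{lem:small}
For every $\xi\in(0,1)$ there is $\eta\in(0,\xi/2)$ such that with probability $1-e^{-\Omega(n)}$ every $S\subseteq V$ with $|S|\le\eta n$ has $|N_G[S]|\le\xi n$.
\end{lemma}

\begin{proof}
Enlarging $S$, we may take $|S|=\lfloor\eta n\rfloor$. The number of edges meeting $S$ is binomial with mean at most $c\eta n$, so it is at least $\xi n/2$ with probability at most $(2ec\eta/\xi)^{\xi n/2}$. There are at most $e^{n\eta\log(e/\eta)}$ sets $S$. As $\eta\to0$, $\eta\log(e/\eta)\to0$ while $\frac\xi2\log(2ec\eta/\xi)\to-\infty$, so for small $\eta$ the union bound is $e^{-\Omega(n)}$. If fewer than $\xi n/2$ edges meet $S$, then $|N_G[S]|\le\eta n+\xi n/2\le\xi n$.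
\end{proof}

Apply Lemma~\ref{lem:small} with $\xi=0.05$ to obtain $\eta_1$, then with $\xi=\eta_1$ to obtain $\eta_2$, and \emph{fix an integer $\ell=\ell(c)\ge\max\{2000,1/\eta_2\}$}. With probability $1-e^{-\Omega(n)}$:
\begin{itemize}
\item[(P4)] For every $S\subseteq V$ with $|S|\le n/\ell$, at most $0.05n$ vertices are within distance $2$ of $S$ in $G$.
\end{itemize}
Put $h=2\ell+3$.

\section{Gadgets and their conditional law}\label{sec:gadgets}

In this section $G$ may be any graph on $V$.

\begin{definition}\label{def:gadget}
A \emph{gadget} is a set $I$ of $h$ \emph{inner vertices} $g_1,\dots,g_\ell,q,z,q',g'_\ell,\dots,g'_1$, together with \emph{attachments} $a\ne b$ outside $I$ of degree at least $6$, such that the edges of $G$ meeting $I$ are exactly the edges of the paths $ag_1\cdots g_\ell q$ and $bg'_1\cdots g'_\ell q'$ and two of the three pairs inside $\{q,q',z\}$. Its \emph{type} is $1$, $2$ or $3$ according as $qq'$, $zq$ or $zq'$ is the missing pair (Figure~\ref{fig:gadget}). The gadget is \emph{special} if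
\begin{itemize}
\item[(S1)] every vertex of $G-I$ at distance at most $3$ from $\{a,b\}$ in $G-I$ has degree at least $5$ in $G$, and
\item[(S2)] the distance between $a$ and $b$ in $G-I$ is at least $3$ (possibly infinite).
\end{itemize}
\end{definition}

Inner vertices have degree at most $3$, and the \emph{end vertices} $g_1,g'_1$ have degree $2$. The graph $G[I]$ is a tree, joined to the rest of $G$ only by $ag_1$ and $bg'_1$. A cycle that meets $I$ therefore uses both these edges and contains the unique $a$--$b$ path through $I$; we say that it \emph{passes through} the gadget. This path has $h$ inner vertices in type 1 and $h-1$ in types 2 and 3.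

The pair $(G,I)$ determines the roles of the inner vertices up to reversal. Indeed $g_1,g'_1$ are the two vertices of $I$ with a neighbor outside $I$, and the $g_1$--$g'_1$ path in $G[I]$ either has $h$ vertices, with $z$ in the middle, or has $h-1$ vertices, with $q,q'$ in the middle and $z$ the remaining vertex. We fix the orientation by requiring $g_1<g'_1$ as elements of $[n]$.

Let $I_1,\dots,I_s$ be the inner sets of the special gadgets of $G$, ordered by their smallest elements, with attachments $a_i$ (adjacent to $g_1$) and $b_i$ (adjacent to $g'_1$). Put
\[
J=\bigcup_{i\le s}I_i,\qquad V^\circ=V\setminus J,\qquad G^\circ=G-J,\qquad A=\{a_i,b_i:i\le s\},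
\]
and write $N^\circ$ for neighborhoods in $G^\circ$.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(F1)] No attachment is an inner vertex of a gadget, and distinct gadgets have disjoint inner sets. In particular $A\subseteq V^\circ$.
\item[(F2)] The $2s$ vertices $a_i,b_i$ have pairwise distance at least $3$ in $G^\circ$. Hence every $v\in V^\circ$ has at most one neighbor in $A$.
\item[(F3)] Every $v\in A$ has exactly one neighbor in $J$, every $v\in V^\circ\setminus A$ has none, and exactly $|A|$ vertices of $J$ have a neighbor in $V^\circ$. Moreover $|A|=2s\le2n/h<n/\ell\le n/2000$.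
\end{itemize}
\end{lemma}

\begin{proof}
(F1) Attachments have degree at least $6$ and inner vertices at most $3$. If $I\ne I'$ intersect, then $I'\not\subseteq I$ because $|I|=|I'|$, and since $G[I']$ is connected, one of its edges leaves $I$. The outer endpoint of that edge is an attachment of $I$ lying in $I'$, which we have just excluded.

(F2) For $a_i,b_i$ this is (S2), as $G^\circ\subseteq G-I_i$. Let $v,v'$ be attachments of special gadgets $i\ne j$ and suppose that they are joined in $G^\circ$ by a path of length at most $2$ (possibly $v=v'$). Appending the end vertex of $I_j$ adjacent to $v'$ gives a path of length at most $3$ in $G-I_i$ from $v$ to a vertex of degree $2$, contrary to (S1) for gadget $i$.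

(F3) The edges between $J$ and $V^\circ$ are the $2s$ edges from end vertices to attachments, and by (F2) the attachments are distinct. The sets $I_i$ are disjoint, so $sh\le n$.
\end{proof}

We want to reveal $G^\circ$ and the sets $I_i$, and keep the types random. We keep the attachments random as well, because in Section~\ref{sec:count} we need to know that they often avoid an exceptional set determined by $G^\circ$. The danger is that moving an attachment changes the family of gadgets. For instance, placing it on a vertex of degree $5$ raises that degree to $6$ and may turn a structure of the right shape hanging at that vertex into a gadget. Conditions (S1) and (S2) are designed to exclude this: attachments are far from each other and from all vertices of small degree, in particular from all structures of gadget shape.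

The \emph{skeleton} of $G$ is $\Theta=\big(G^\circ,(I_i\text{ with the roles of its vertices})_{i\le s}\big)$; it records neither types nor attachments. Let $U^\circ$ be the set of $v\in V^\circ$ such that every vertex at distance at most $3$ from $v$ in $G^\circ$, including $v$, has degree at least $5$ in $G^\circ$. Let $\mathcal W=\mathcal W(\Theta)$ be the set of all $w=(a_i,b_i)_{i\le s}\in(U^\circ)^{2s}$ whose $2s$ coordinates have pairwise distance at least $3$ in $G^\circ$. For $w\in\mathcal W$ and $\tau\in\{1,2,3\}^s$ let $G_{w,\tau}$ be the graph obtained from $G^\circ$ by adding, for each $i$, the edges that make $I_i$ a structure of type $\tau_i$ attached at $(a_i,b_i)$.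

\begin{lemma}[Resampling]\label{lem:resample}
Let $\Theta$ be the skeleton of some graph. The graphs with skeleton $\Theta$ are exactly the $G_{w,\tau}$ with $w\in\mathcal W$ and $\tau\in\{1,2,3\}^s$. Consequently, for $G=G(n,p)$ conditioned on $\Theta$, the pair $(w,\tau)$ of attachments and types is uniform on $\mathcal W\times\{1,2,3\}^s$.
\end{lemma}

\begin{proof}
The second statement follows from the first: the map $(w,\tau)\mapsto G_{w,\tau}$ is injective, and all $G_{w,\tau}$ have the same number of edges, hence the same probability.

\emph{A graph $G$ with skeleton $\Theta$ has the stated form.} We must show that its attachments form an element of $\mathcal W$. The distances are given by (F2). Let $x$ be at distance at most $3$ from $a_i$ in $G^\circ\subseteq G-I_i$. If $x\notin A$, then $\deg_{G^\circ}x=\deg_Gx\ge5$ by (F3) and (S1). If $x\in A$, then $\deg_{G^\circ}x=\deg_Gx-1\ge5$. So $a_i\in U^\circ$, and the same argument applies to $b_i$.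

\emph{Every $G'=G_{w,\tau}$ has skeleton $\Theta$.} Each $I_i$ is a gadget of $G'$ with the prescribed roles, since coordinates of $w$ have degree at least $5+1$ in $G'$. A path of length at most $3$ in $G'-I_i$ from $a_i$ or $b_i$ cannot enter $J$: it would first have to reach, after at most two steps in $G^\circ$, an attachment of some $I_j$ with $j\ne i$. So the path lies in $G^\circ$, and (S1), (S2) follow from $w\in\mathcal W$. Thus each $I_i$ is special in $G'$.

Suppose that $G'$ has a further special gadget $I'$, with attachments $a',b'$. By (F1) in $G'$, $I'\cup\{a',b'\}\subseteq V^\circ$. Let $G=G_{w^0,\tau^0}$ be a graph with skeleton $\Theta$; by the first part $w^0\in\mathcal W$. We show that $I'$ is special in $G$, which is a contradiction since the special gadgets of $G$ lie in $J$. Note that a vertex of $V^\circ\setminus U^\circ$ is a coordinate of neither $w$ nor $w^0$, and so has the same edges in $G'$, $G^\circ$ and $G$.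

The vertices of $I'$ have degree at most $3$ in $G^\circ$, so they are not in $U^\circ$, and the edges meeting $I'$ agree in the three graphs. In particular the end vertices of $I'$ have degree $2$ in $G^\circ$. The vertices $a',b'$ are adjacent to them in $G^\circ$, so $a',b'\notin U^\circ$, and their degrees in $G$ equal their degrees in $G'$, which are at least $6$. Hence $I'$ is a gadget of $G$. Consider a path of length at most $3$ in $G-I'$ from $a'$ or $b'$. If it entered $J$, some coordinate of $w^0$ would be at distance at most $2$ in $G^\circ$ from $a'$ or $b'$, hence at distance at most $3$ from a vertex of degree $2$ in $G^\circ$, which is impossible for an element of $U^\circ$. So the path lies in $G^\circ-I'\subseteq G'-I'$. This gives (S2) in $G$, and it shows that the last vertex $x$ of the path has $\deg_{G'}x\ge5$. If $x$ is a coordinate of $w$, then $\deg_{G^\circ}x\ge5$ because $x\in U^\circ$; otherwise $\deg_{G^\circ}x=\deg_{G'}x\ge5$. In both cases $\deg_Gx\ge5$, which is (S1) in $G$.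
\end{proof}

\section{Expansion outside an exceptional set}\label{sec:B}

Being special is a local condition and does not force a gadget to lie on a long cycle. If complete $5$-ary trees of depth $4$ hang at $a$ and at $b$ and there are no other edges in the component, the gadget is special and lies on no cycle. We need the attachments to lie in a part of the graph where \emph{all} small sets expand, whereas (P1) covers only sets of size at least $n/80$. The following device collects everything that expands badly into one small set $B$, at no further cost in probability. It is defined in $G^\circ$, so that it depends on the skeleton only.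

For $S\subseteq V^\circ$ let
\[
F(S)=|N^\circ[S]|-4.05\,|S|.
\]
The function $F$ is \emph{submodular}, that is, $F(S\cup S')+F(S\cap S')\le F(S)+F(S')$, because $N^\circ[S\cup S']=N^\circ[S]\cup N^\circ[S']$ and $N^\circ[S\cap S']\subseteq N^\circ[S]\cap N^\circ[S']$. Let $B=B(\Theta)$ be the union of all minimizers of $F$ over $\{S\subseteq V^\circ:|S|\le n/8\}$, and let $D=N^\circ[B]\supseteq B$.

\begin{lemma}\label{lem:B}
If $G$ satisfies \textup{(P1)}, then
\begin{itemize}
\item[(i)] $|J|<n/80$;
\item[(ii)] $|B|<n/80$ and $|D|\le4.05|B|<0.0507n$;
\item[(iii)] every nonempty $S\subseteq V^\circ\setminus B$ with $|S|\le0.11n$ has $|N^\circ[S]\setminus D|>4.05|S|$.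
\end{itemize}
\end{lemma}

\begin{proof}
(i) Otherwise some union $S$ of sets $I_i$ has $n/80\le|S|\le n/80+h\le n/8$ and $|N_G[S]|\le|S|+2|S|/h<4.1|S|$.

(ii) Let $S\subseteq V^\circ$ with $n/80\le|S|\le n/8$. By (F3) and (P1), $|N^\circ[S]|\ge|N_G[S]|-|A|>4.1|S|-n/2000>4.05|S|$, since $0.05|S|\ge n/1600$. So $F(S)>0=F(\emptyset)$, and every minimizer has size less than $n/80$. If $S,S'$ are minimizers, then $S\cup S'$ and $S\cap S'$ have size less than $n/40$, so both are admissible, and submodularity forces $S\cup S'$ to be a minimizer. Hence $B$ is a minimizer, $|B|<n/80$, and $F(B)\le0$ is the bound on $|D|$.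

(iii) The set $B\cup S$ has size at most $0.1225n\le n/8$ and is not contained in $B$, so it is admissible and not a minimizer: $F(B\cup S)>F(B)$. As $N^\circ[B\cup S]=D\cup N^\circ[S]$ and $|B\cup S|=|B|+|S|$, this is the claim.
\end{proof}

\begin{definition}\label{def:nice}
The vertices of $V_{\mathrm g}=V^\circ\setminus B$ are \emph{good}, and those of $V_{\mathrm p}=V^\circ\setminus(D\cup A)$ are \emph{pivots}. A special gadget is \emph{nice} if both its attachments lie outside $D$. The number of nice gadgets is $M$.
\end{definition}

Which gadgets are nice depends on $(\Theta,w)$ and not on the types $\tau$. Since $B\subseteq D$ and a vertex of $V^\circ\setminus D$ has no neighbor in $B$, property (F3) gives two facts that keep the ends of our paths good: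
\begin{itemize}
\item[(G1)] a pivot is good, and all its neighbors in $G$ are good;
\item[(G2)] an attachment of a nice gadget $I$ is good, and all its neighbors in $G-I$ are good.
\end{itemize}

\section{Rotations}\label{sec:rot}

In this section $G$ satisfies (P1)--(P3), and $J,A,B,D$ are those of $G$. The goal is Lemma~\ref{lem:pairs}: one long path with good ends produces $0.11n^2$ pairs joined by almost equally long paths. For the counting argument of Section~\ref{sec:through} we need this after a few edges have been deleted. So let $R\subseteq E(G)$ be a set of at most $\log^2n$ \emph{red} edges, possibly empty, and let $H=G-R$. We call $R$ \emph{sparse at} a vertex $x$ if the edges of $R$ have distance at least $201$ in $G$ from each other and from $x$. Some condition of this kind is needed: if all edges at the end of a path except the path edge were red, the path could not be modified at that end in $H$.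

Let $P_0$ be a path in $H$ with $|P_0|\ge2$, with start $y$, an arbitrary vertex that stays fixed, and a good end $x$. For a path $P$ in $H$ with start $y$ and end $v$, and a pivot $u$ with $uv\in E(H)$, there are two \emph{moves}.
\begin{itemize}
\item \emph{Rotation.} If $u\in V(P)$ is not the predecessor of $v$, and $u^+$ is its successor, replace the edge $uu^+$ by $uv$. The path $y\cdots uu^+\cdots v$ becomes $y\cdots uv\cdots u^+$, with the same vertices and new end $u^+$.
\item \emph{Extension.} If $u\notin V(P)$, add the edge $vu$. The new end is $u$.
\end{itemize}
A path is \emph{reachable} if it arises from $P_0$ by a (possibly empty) sequence of moves; it has at least $|P_0|$ vertices. Let $E_0$ be the set of ends of reachable paths. By (G1), $E_0\subseteq V_{\mathrm g}$, so Lemma~\ref{lem:B}(iii) applies to $E_0$; this is the reason for allowing only pivots. Since $E_0$ is closed under moves, its neighborhood is small. Let $N_{P_0}$ denote adjacency along $P_0$.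

\begin{lemma}\label{lem:closed}
$N_H(E_0)\cap V_{\mathrm p}\subseteq E_0\cup N_{P_0}(E_0)$.
\end{lemma}

\begin{proof}
Let $u$ be a pivot with $uv\in E(H)$, where $v$ is the end of a reachable path $P'$, and fix a sequence of moves leading to $P'$.

Suppose $u\notin V(P_0)$. If $u\notin V(P')$, we can extend $P'$ to $u$. If $u\in V(P')$, then $u$ was added by an extension, after which it was the end. In both cases $u\in E_0$.

Suppose $u\in V(P_0)$. If some edge of $P_0$ at $u$ was removed in the sequence, one of its endpoints became the end at that move, so $u\in E_0\cup N_{P_0}(E_0)$. Otherwise all edges of $P_0$ at $u$ lie in $P'$. If $u=x$, then $u\in E_0$. If $u=y$ or $u$ is interior to $P_0$, then the neighbors of $u$ on $P'$ are exactly its neighbors on $P_0$. This includes its successor $u^+$ on $P'$, which exists since $u\ne v$. Either $u^+=v\in E_0$, or a rotation at $u$ gives $u^+\in E_0$. So $u\in N_{P_0}(E_0)$.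
\end{proof}

Each end thus accounts for itself, two path neighbors and one attachment, and the red edges add a little. This is where the constant $4.05$ comes from.

\begin{lemma}\label{lem:ends}
If $R$ is sparse at $x$, then $|E_0|>0.11n$.
\end{lemma}

\begin{proof}
We first bound the number $k$ of red edges meeting $E_0$. For $v\in E_0\setminus\{x\}$ take a shortest sequence of moves producing the end $v$. Its last move starts from an end $v'$ that can be produced by fewer moves, and either $v'v\in E(H)$ (extension) or $v'u_v,\,u_vv\in E(H)$ for the pivot $u_v$ of the rotation. Let $E^+$ consist of $E_0$ and all the $u_v$. By induction on the number of moves every vertex of $E^+$ is joined to $x$ in $H[E^+]$, and $|E^+|\le2|E_0|$. Choose an endpoint in $E_0$ of each of the $k$ red edges. The balls of radius $100$ in $H[E^+]$ around these endpoints are disjoint, since the endpoints have pairwise distance at least $201$. Each ball has at least $101$ vertices, namely the first $101$ vertices of a shortest path in $H[E^+]$ to $x$, which has length at least $201$. So $k\le2|E_0|/101<0.02|E_0|$.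

A vertex of $N^\circ[E_0]\setminus D$ lies in $E_0$; or in $A\cap N^\circ(E_0)$, which has at most $|E_0|$ elements by (F2); or it is a pivot outside $E_0$. In the last case it lies in $N_{P_0}(E_0)$ by Lemma~\ref{lem:closed}, which gives at most $2|E_0|$ vertices, unless all its edges to $E_0$ are red, which gives at most $k$. So $|N^\circ[E_0]\setminus D|\le4.02|E_0|$, and Lemma~\ref{lem:B}(iii) rules out $|E_0|\le0.11n$.
\end{proof}

Applied at both ends, Lemma~\ref{lem:ends} yields about $\frac12(0.11n)^2\approx0.006n^2$ pairs. The count in Lemma~\ref{lem:nolong} needs more than $0.056n^2$. To gain, we accept as ends also the vertices that come close to the end of a reachable path. Let $T$ be the set of vertices that are among the last $\ell+1$ vertices of some reachable path. Then $E_0\subseteq T$, and truncation shows that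
\begin{equation}\label{eq:trunc}
\text{every $v\in T$ is the end of a path in $H$ that starts at $y$ and has at least $|P_0|-\ell$ vertices.}
\end{equation}
The next lemma says that $T$ contains almost all pivots adjacent to $E_0$. The reason is that a pivot $u_0\notin T$ has a neighbor $u_1\in E_0$ on $P_0$; for $u_1$ to become the end, the segment of $P_0$ that continues from $u_0$ through $u_1$ must be cut off from $u_0$, and every piece that is cut off appears as a tail.

\begin{lemma}\label{lem:tails}
$\big|(N_H(E_0)\cap V_{\mathrm p})\setminus T\big|\le2n/\ell+4$.
\end{lemma}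

\begin{proof}
Let $u_0$ be in this set. As $u_0\notin E_0$, Lemma~\ref{lem:closed} gives a neighbor $u_1\in E_0$ of $u_0$ on $P_0$. Let $u_0u_1\cdots u_r$ be the subpath of $P_0$ in this direction, where $r=\ell$, or $r<\ell$ and $u_r$ is an endpoint of $P_0$. We claim that $u_1,\dots,u_r\in T$.

Let $P^0=P_0,P^1,\dots,P^f$ be a sequence of moves with $P^f$ ending at $u_1$. Let $i_t$ be the largest $i\le r$ such that the edges $u_0u_1,\dots,u_{i-1}u_i$ lie in all of $P^0,\dots,P^t$. Then $i_0=r$ and $i_t$ is nonincreasing. Also $i_f=0$: otherwise $u_0u_1$ is an edge of $P^f$, so $u_0$ is the second last vertex of $P^f$ and $u_0\in T$.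

Consider a step with $i_t=i>k=i_{t+1}$. The move removes the edge $u_ku_{k+1}$ and no other, and the new end is $u_k$ or $u_{k+1}$. If it is $u_k$, then $P^{t+1}$, which contains $u_0u_1,\dots,u_{k-1}u_k$, finishes with $u_0,u_1,\dots,u_k$, and $k<\ell$ gives $u_0\in T$, a contradiction. So the new end is $u_{k+1}$. The edges $u_{k+1}u_{k+2},\dots,u_{i-1}u_i$ lie in $P^t$ and were not removed, so $P^{t+1}$ finishes with $u_i,u_{i-1},\dots,u_{k+1}$, and these at most $\ell$ vertices are in $T$. As $i_t$ falls from $r$ to $0$, the intervals $(k,i]$ cover $1,\dots,r$, which proves the claim.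

Thus $u_0$ is adjacent on $P_0$ to a maximal run of consecutive vertices of $P_0$ in $T$ that has at least $\ell$ vertices or contains an endpoint of $P_0$. There are at most $n/\ell+2$ such runs, and each is adjacent on $P_0$ to at most two vertices outside it.
\end{proof}

\begin{lemma}\label{lem:T}
If $R$ is sparse at $x$, then $|T|\ge0.48n$.
\end{lemma}

\begin{proof}
All edges of $G$ between $E_0$ and $V\setminus N_H[E_0]$ are red, so there are at most $\log^2n$ of them. By Lemma~\ref{lem:ends} and (P2) with $(0.11,0.45)$ we get $|N_H[E_0]|>0.55n$. A vertex of $N_H[E_0]$ outside $T$ lies in $N_H(E_0)$, and it lies in $D$, in $A$, in $J$ (at most $|A|$ vertices, by (F3)), or in the set of Lemma~\ref{lem:tails}. So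
\[
|T|\ge0.55n-|D|-2|A|-2n/\ell-4\ge(0.55-0.0507-0.001-0.001)n-4\ge0.48n.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:pairs}
Let $P_0$ be a path in $H$ with $|P_0|\ge n/2$ and good ends $x,y$, and let $R$ be sparse at $x$ and at $y$. Then at least $0.11n^2$ pairs $\{v,v'\}$ of distinct vertices are joined in $H$ by a path with at least $|P_0|-2\ell$ vertices.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:T} and \eqref{eq:trunc}, at least $0.48n$ vertices $v$ are joined to $y$ by a path in $H$ with at least $|P_0|-\ell$ vertices. For each such $v$ take this path as the initial path, now with fixed start $v$ and moving end $y$; this is allowed because the start is arbitrary, $y$ is good and $R$ is sparse at $y$. We obtain at least $0.48n$ vertices $v'$ joined to $v$ by a path in $H$ with at least $|P_0|-2\ell\ge2$ vertices, so $v'\ne v$. This gives at least $\frac12(0.48n)^2\ge0.11n^2$ unordered pairs.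
\end{proof}

\section{Longest cycles pass through nice gadgets}\label{sec:through}

Let $\mathcal B$ be the set of graphs $G$ on $V$ that satisfy (P1)--(P3) and have a path $P_0$ with good ends, $|P_0|\ge n/2$ and $|P_0|\ge L(G)+2\ell+1$. For $G\in\mathcal B$, Lemma~\ref{lem:pairs} gives $0.11n^2$ pairs joined by paths with more than $L(G)$ vertices, and none of them is an edge. This is not yet a contradiction with randomness, because the pairs are defined in terms of $G$. We therefore delete a small set $R$ of edges and define the pairs in terms of $H=G-R$ alone. Then $R$ avoids a set of pairs fixed by $H$, and comparing the number of ways to choose $R$ inside $G$ with the number of ways to add it to $H$ bounds $\mathbb P(G\in\mathcal B)$. The edges of $P_0$ cannot be deleted, which leaves $0.444cn$ of about $0.5cn$ edges; so forbidding $\gamma n^2$ pairs gives a gain only if $0.5-\gamma<0.444$.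

\begin{lemma}\label{lem:nolong}
$\mathbb P(G\in\mathcal B)=O(n^{-12})$.
\end{lemma}

\begin{proof}
Let $\omega=\lceil100\log n\rceil\le\log^2n$. For each $G\in\mathcal B$ fix a path $P_0=P_0(G)$ as in the definition, and call $R\subseteq E(G)\setminus E(P_0)$ \emph{admissible} if $|R|=\omega$ and $R$ is sparse at both ends of $P_0$. Choose the edges of $R$ one at a time, avoiding $E(P_0)$ and all edges within distance $200$ of an end of $P_0$ or of an earlier edge. By (P3) the latter are at most $(2+2\omega)\cdot201(\log n)^{201}=o(n)$ edges. As $n\le cn/20$, at each step there are at least $0.495cn-0.05cn-o(n)\ge0.444cn$ choices. So $G$ has at least $(0.444cn)^\omega/\omega!$ admissible sets.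

For a graph $H$ on $V$ let $\Lambda_j(H)$ be the set of pairs joined in $H$ by a path with at least $j$ vertices, let $j^*(H)$ be the largest $j\ge3$ with $|\Lambda_j(H)|\ge0.11n^2$ if there is one, and let $\Lambda(H)=\Lambda_{j^*(H)}(H)$. Let $G\in\mathcal B$, let $R$ be admissible and $H=G-R$. Then $P_0\subseteq H$, and Lemma~\ref{lem:pairs} shows that $j^*(H)$ exists and $j^*(H)\ge|P_0|-2\ell\ge L(G)+1$. A pair of $\Lambda(H)$ that is an edge of $G$ would close a cycle of length at least $j^*(H)>L(G)$ in $G$. Hence $R\cap\Lambda(H)=\emptyset$, and for a given $H$ there are at most $\big(\binom n2-0.11n^2\big)^\omega/\omega!\le(0.39n^2)^\omega/\omega!$ possibilities for $R$.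

Write $\mathbb P(G)$ for the probability of the graph $G$ under $G(n,p)$, so that $\mathbb P(G)=\mathbb P(H)\,(p/(1-p))^\omega$. The map $(G,R)\mapsto(H,R)$ is injective. Summing $\mathbb P(G)$ over all pairs $(G,R)$ with $G\in\mathcal B$ and $R$ admissible,
\[
\mathbb P(\mathcal B)\,\frac{(0.444cn)^\omega}{\omega!}\le\sum_H\mathbb P(H)\Big(\frac p{1-p}\Big)^\omega\frac{(0.39n^2)^\omega}{\omega!}.
\]
Since $pn^2=cn$, this gives $\mathbb P(\mathcal B)\le\big(0.39/(0.444(1-p))\big)^\omega\le0.8785^{\,100\log n}=O(n^{-12})$, as $\log0.8785<-0.129$.
\end{proof}

\begin{proposition}\label{prop:through}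
With probability $1-O(n^{-12})$, $L\ge0.51n$ and every longest cycle of $G$ passes through every nice gadget.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:typical} and~\ref{lem:nolong} we may assume (P1)--(P3) and $G\notin\mathcal B$.

\emph{The bound $L\ge0.51n$.} Run depth first search. It maintains a partition of $V$ into a set $S$ of finished vertices, a set $S'$ of unvisited vertices and a stack; initially $S'=V$. In each step, if the stack is empty, an unvisited vertex is pushed; if the top vertex has an unvisited neighbor, that neighbor is pushed; otherwise the top vertex moves to $S$. The stack always spans a path, and there is never an edge between $S$ and $S'$. Each step lowers $|S'|-|S|$ by one, from $n$ to $-n$, so at some time $|S|=|S'|$. By (P2) with $(0.23,0.23)$, $|S|=|S'|<0.23n$ at that time, so the stack is a path with more than $0.54n$ vertices. Deleting vertices from both ends until the ends are good costs at most $|B|+|J|<n/40$ vertices, by Lemma~\ref{lem:B}. The remaining path has good ends and at least $0.515n$ vertices, and $G\notin\mathcal B$ gives $L\ge0.515n-2\ell\ge0.51n$.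

\emph{Nice gadgets.} Let $C$ be a longest cycle, oriented, with successor map $u\mapsto u^+$, and suppose that $C$ does not meet the nice gadget $I$ with attachments $a,b$. Let $Q$ be the path from $b$ to $a$ through $I$; it has at least $h-1=2\ell+2$ inner vertices. We construct a path with good ends and at least $L+2\ell+2$ vertices. Since $L\ge n/2$, this contradicts $G\notin\mathcal B$. By (G2), $a$ and $b$ are good, and so are $a^+$ if $a\in C$ and $b^+$ if $b\in C$.

\emph{Case 1: $a,b\in C$.} Take the path of Section~\ref{sec:idea}: along $C$ from $a^+$ to $b$, along $Q$ to $a$, backwards along $C$ to $b^+$. It contains $C$ and the inner vertices of $Q$. Its ends are $a^+$ and $b^+$; by (S2), $a^+\ne b$ and $b^+\ne a$.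

\emph{Case 2: exactly one of $a,b$ lies on $C$, say $a$.} Go along $Q$ from $b$ to $a$ and then backwards along $C$ to $a^+$. The path has at least $L+2\ell+3$ vertices and ends $b,a^+$.

\emph{Case 3: $a,b\notin C$.} We first have to connect $Q$ to $C$. Perform the moves of Section~\ref{sec:rot} with $R=\emptyset$, initial path $Q$, fixed start $b$ and moving end $a$, but allow extensions only to vertices outside $C$. All paths obtained are disjoint from $C$, and their set $E_0$ of ends consists of good vertices by (G1).

Suppose that some $v\in E_0$ is adjacent to a pivot $u\in C$. Follow the path from $b$ to $v$, step to $u$, and go backwards along $C$ to $u^+$. This path has at least $|Q|+L\ge L+2\ell+4$ vertices, and its ends $b$ and $u^+$ are good by (G1).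

It remains to show that such $v$ and $u$ exist. Suppose not, and let $u$ be a pivot adjacent to $v\in E_0$. Then $u\notin C$, and $u\notin V(Q)$ since $V(Q)\subseteq J\cup A$. So $u$ either can be added by an extension to a path ending at $v$, or was added to that path by an earlier extension; thus $u\in E_0$. Consequently $N^\circ[E_0]\setminus D\subseteq E_0\cup(A\cap N^\circ(E_0))$, a set of size at most $2|E_0|$ by (F2), and Lemma~\ref{lem:B}(iii) gives $|E_0|>0.11n$. Moreover $N_G(E_0)\cap C$ contains no pivot, so it lies in $D\cup A\cup(N_G(E_0)\cap J)$, which has at most $|D|+2|A|\le0.052n$ elements by (F3). Then $V(C)\setminus N_G(E_0)$ has at least $0.458n$ vertices, is disjoint from $E_0$ and sends no edge to $E_0$. This contradicts (P2) with $(0.11,0.45)$.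
\end{proof}

\section{Linearly many nice gadgets}\label{sec:count}

We show that there are linearly many special gadgets, that $U^\circ$ is much larger than $D$, and that uniformly placed attachments therefore often avoid $D$. The first two facts concern counts of local structures, and Chebyshev's inequality gives an error probability $O(1/n)$, which suffices. For a pair $e$ of vertices let $G+e$ and $G-e$ be $G$ with $e$ forced to be present or absent. The Efron--Stein inequality for a real function $f$ of the independent edge indicators reads
\begin{equation}\label{eq:es}
\operatorname{Var}f(G)\le\sum_ep(1-p)\,\mathbb E\big[(f(G+e)-f(G-e))^2\big]\le\frac{cn}2\max_e\mathbb E\big[(f(G+e)-f(G-e))^2\big].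
\end{equation}

\begin{lemma}\label{lem:s}
There is $\kappa_1=\kappa_1(c)>0$ with $\mathbb P(s<\kappa_1n)=O(1/n)$.
\end{lemma}

\begin{proof}
To control the variance we count a subfamily with bounded degrees. Let $Z$ be the number of gadgets $I$ that satisfy (S2) and such that every vertex of $G-I$ within distance $3$ of $\{a,b\}$ in $G-I$ has degree exactly $6$ in $G$. These gadgets are special, so $s\ge Z$.

\emph{Expectation.} Let $\mathcal T$ be the tree obtained from a type 1 gadget by making $a$ and $b$ the roots of disjoint complete $5$-ary trees of depth $4$, and let $t$ be its order. Consider an injection $V(\mathcal T)\to V$ such that $G$ induces exactly $\mathcal T$ on the image and all edges leaving the image start at vertices of depth $4$. Then the vertices within distance $3$ of $\{a,b\}$ in $G-I$ are those of depth at most $3$, they have degree $6$, and (S2) holds; so $I$ is counted by $Z$. A given injection has this property with probability at least $p^{t-1}(1-p)^{tn}$. The image is $I$ together with the vertices within distance $4$ of $\{a,b\}$ in $G-I$, so it is determined by $(G,I)$, and each gadget arises from at most $t!$ injections.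 Hence
\[
\mathbb EZ\ge\frac{n(n-1)\cdots(n-t+1)\,p^{t-1}(1-p)^{tn}}{t!}\sim\frac{c^{t-1}e^{-ct}}{t!}\,n.
\]

\emph{Variance.} Let $e=xy$, let $\{G',G''\}=\{G+e,G-e\}$, and let $I$ be counted in $G'$ but not in $G''$. Let $S$ be the union of $I$ and the set of vertices within distance $3$ of $\{a,b\}$ in $G'-I$. Whether $I$ is counted is determined by the edges meeting $S$: if these are the same in $G''$, then $I$ is a gadget of $G''$ with the same radius $3$ neighborhood, the same degrees in it and the same paths of length at most $2$ from $a$. So $x$ or $y$ lies in $S$, say $x$. If $x\in I$, then $I$ is determined by (F1). Otherwise $x$ is joined to an attachment of $I$ by a path of length at most $3$ whose vertices all have degree $6$ in $G'$. There are at most $1+6+36+216=259$ such paths from $x$, and by (F3) a vertex is an attachment of at most one special gadget of $G'$. So at most $2\cdot260$ gadgets are counted in $G'$ and not in $G''$, and $|Z(G+e)-Z(G-e)|\le520$. By \eqref{eq:es}, $\operatorname{Var}Z=O(n)$, and Chebyshev's inequality gives $\mathbb P(Z<\frac12\mathbb EZ)=O(1/n)$.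
\end{proof}

\begin{lemma}\label{lem:U}
$\mathbb P(|U^\circ|<n/2)=O(1/n)$.
\end{lemma}

\begin{proof}
Let $Y$ be the number of $v\in V$ that have a vertex of degree at most $5$ in $G$ within distance $3$ in $G$. By (F3), $\deg_{G^\circ}x\ge\deg_Gx-1$ for $x\in V^\circ$, so every $v\in V^\circ\setminus U^\circ$ is counted by $Y$, and $n-|U^\circ|\le|J|+Y$.

\emph{Expectation.} Fix $v$ and sum over paths of length $j\in\{0,1,2,3\}$ from $v$ to a vertex $x$ of degree at most $5$. For $j=0$ the probability is $\mathbb P(\operatorname{Bin}(n-1,p)\le5)$. For $j\ge1$ there are at most $n^j$ potential paths, each present with probability $p^j$. The $n-2$ pairs at $x$ other than the last edge are not on the path, hence independent of it, and at most $4$ of them may be edges. With $\operatorname{Po}(c)$ a Poisson variable of mean $c$,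
\[
\limsup_{n\to\infty}\frac{\mathbb EY}n\le\mathbb P(\operatorname{Po}(c)\le5)+(c+c^2+c^3)\,\mathbb P(\operatorname{Po}(c)\le4).
\]
The right side is a positive combination of terms $c^ie^{-c}$ with $i\le7$, each decreasing for $c\ge20$. At $c=20$ we have $\sum_{k\le4}20^k/k!=8221$, $\sum_{k\le5}20^k/k!<34888$, $c+c^2+c^3=8420$ and $e^{-20}<2.062\cdot10^{-9}$, so the value is less than $0.143$. Thus $\mathbb EY\le0.15n$.

\emph{Variance.} Let $e=xy$. If neither $x$ nor $y$ is within distance $3$ of $v$ in $G+e$, then the ball of radius $3$ around $v$ and the degrees in it are the same in $G+e$ and $G-e$. So if the status of $v$ differs, one of $x,y$ is within distance $3$ of $v$ in $G+e$, and a shortest path to the nearer one does not use $e$. Hence $|Y(G+e)-Y(G-e)|\le|B_3(x)|+|B_3(y)|$, where $B_3$ is the ball of radius $3$ in $G\supseteq G-e$. Let $\zeta_j$ be the number of vertices at distance exactly $j$ from $x$ in $G$. Given the levels up to $j$, $\zeta_{j+1}$ is at most the number of edges from level $j$ to the vertices not yet seen, which is stochastically dominated by $\operatorname{Bin}(n\zeta_j,p)$. So its conditional second moment is at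 most $c\zeta_j+c^2\zeta_j^2\le(c+c^2)\zeta_j^2$, whence $\mathbb E\zeta_j^2\le(c+c^2)^j$ and $\mathbb E|B_3(x)|^2\le4\sum_{j\le3}(c+c^2)^j=O(1)$. By \eqref{eq:es}, $\operatorname{Var}Y=O(n)$, so $\mathbb P(Y>0.3n)=O(1/n)$. If $Y\le0.3n$ and (P1) holds, then $|U^\circ|\ge n-n/80-0.3n\ge n/2$ by Lemma~\ref{lem:B}(i).
\end{proof}

\begin{lemma}\label{lem:M}
With $\kappa=\kappa_1/10$, $\mathbb P(M<\kappa n)=O(1/n)$.
\end{lemma}

\begin{proof}
With probability $1-O(1/n)$ the skeleton $\Theta$ has the following four properties: $|D|\le0.051n$ (Lemmas~\ref{lem:typical} and~\ref{lem:B}); $|U^\circ|\ge n/2$; $s\ge\kappa_1n$; and any set of at most $2s$ vertices of $V^\circ$ has at most $0.05n$ vertices within distance $2$ in $G^\circ$ (by (P4), as $2s<n/\ell$). All four are properties of $\Theta$ alone. Fix such a $\Theta$. By Lemma~\ref{lem:resample}, $w$ is uniform on $\mathcal W$, while $D$ is fixed.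

Let $\mathcal K\subseteq[s]$ with $|\mathcal K|=k=\lceil0.9s\rceil$, and condition on the attachments of the gadgets outside $\mathcal K$. The other $2k$ coordinates are uniform over the completions to an element of $\mathcal W$. Choosing them one at a time in $U^\circ$, at distance at least $3$ from the fewer than $2s$ coordinates already fixed, we see that there are at least $(0.5n-0.05n)^{2k}$ completions. If no gadget in $\mathcal K$ is nice, then each pair $(a_i,b_i)$ with $i\in\mathcal K$ has a coordinate in $D$; there are at most $(2\cdot0.051n\cdot n)^k$ such completions. If $M<s/10$, then at least $\lceil0.9s\rceil$ special gadgets are not nice. Since $\binom s{\lceil0.9s\rceil}=\binom s{\lfloor0.1s\rfloor}\le(10e)^{s/10}\le e^{0.34s}$ and $0.9\log(0.102/0.2025)<-0.61$,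
\[
\mathbb P(M<s/10\mid\Theta)\le\binom s{\lceil0.9s\rceil}\Big(\frac{0.102}{0.2025}\Big)^{0.9s}\le e^{-0.27s}=e^{-\Omega(n)}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:hidden}]
Let $\mathcal F$ consist of the skeleton $\Theta$, the attachments $w$, and the types of the special gadgets that are not nice. The set of nice gadgets, and so $M$, is a function of $(\Theta,w)$. By Lemma~\ref{lem:resample}, given $\mathcal F$ the types of the nice gadgets are independent and uniform on $\{1,2,3\}$. Let $X$ be the number of nice gadgets of type 1. Then (i) holds, and (iii) is Lemma~\ref{lem:M}.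

Let $G^\flat$ be the graph obtained from $G^\circ$ by adding the $s$ edges $a_ib_i$, which are new by (F2). It is a function of $\mathcal F$. Replacing the passage through gadget $i$ by the edge $a_ib_i$ is a bijection from the cycles of $G$ to the cycles $\gamma$ of $G^\flat$; note that a cycle through gadget $i$ has at least two vertices of $V^\circ$ other than $a_i,b_i$, by (S2). The length in $G$ of the cycle corresponding to $\gamma$ is $|\gamma|$ plus, for each added edge $a_ib_i$ on $\gamma$, the number $h$ or $h-1$ according as gadget $i$ has type 1 or not. Call $\gamma$ \emph{full} if it contains $a_ib_i$ for every nice gadget $i$. The length in $G$ of a full cycle is $\lambda_\gamma+X$, where $\lambda_\gamma$ is computed with $h-1$ for every nice gadget and is a function of $\mathcal F$. Let $L_0$ be the maximum of $\lambda_\gamma$ over full cycles, and $L_0=0$ if there are none. On the event of Proposition~\ref{prop:through}, $G$ has a longest cycle and it is full, so $L$ is the maximum length of a full cycle, that is, $L=L_0+X$. This is (ii).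
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:more}.

\begin{remark}
The hypothesis $c\ge20$ enters through Theorem~\ref{thm:clt} and at four numerical points: the union bounds for (P1) and for (P2), the inequality $n\le cn/20$ in Lemma~\ref{lem:nolong}, and the bound $\mathbb EY\le0.15n$ in Lemma~\ref{lem:U}. The central limit theorem is used only in Section~\ref{sec:smooth}; Proposition~\ref{prop:hidden}, Lemma~\ref{lem:smooth}, the upper bound in Theorem~\ref{thm:more}(b) and Theorem~\ref{thm:more}(c) do not depend on it.
\end{remark}

\begin{thebibliography}{9}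

\bibitem{AEKP}
Michael Anastos, Joshua Erde, Mihyun Kang, Vincent Pfenninger,
\emph{The law of the circumference of sparse binomial random graphs},
arXiv:2503.14336 (2025).

\end{thebibliography}
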